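# Recognizing finitely axiomatized theories in the order of interpretability degrees

Take all recursively enumerable sequential theories, say that $U$ is below $V$ when $V$ interprets $U$, and identify theories that interpret each other. What remains is a lattice in which no axioms and no languages are visible any more, only an order. Some of its points contain a finitely axiomatized theory, others do not. Can the order alone tell which, by a single first-order formula without parameters? The answer will be yes. We begin with a class of points where finite axiomatizability drops out of the order in a few lines.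

## 1. Degrees that are pseudo-complements

**Theories and interpretations.** Theories are recursively enumerable (r.e.) with finite signature, which we may take to be relational. The inconsistent theory is admitted. An interpretation of $U$ in $V$ translates the language of $U$ into that of $V$, with a domain formula, in such a way that $V$ proves the translations of the axioms of $U$. Interpretations are relativized and many-dimensional (an object of $U$ may be a tuple of objects of $V$), they have no parameters, and identity may be translated by another formula. We write $U\le V$ for $U\lhd_{\mathsf{glob}}V$, that is, $V$ interprets $U$, and $U\equiv V$ for $U\le V\le U$.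

**Sequential theories.** Adjunctive set theory $\mathsf{AS}$ says that there is an empty set and that for all $x,y$ there is a set whose elements are exactly $y$ and the elements of $x$. A theory is *sequential* if it interprets $\mathsf{AS}$ directly: without relativization, in dimension one, with identity translated as identity. An extension of a sequential theory in the same language is sequential. Of course $\mathsf{AS}$ itself is sequential. The theory of pure identity is not, since it has a one-element model while $\mathsf{AS}$ has no finite model: in a model of $\mathsf{AS}$ with $n$ elements, repeated adjunction would give, for each of the $2^n$ subsets of the domain, an element with exactly these members, and $2^n>n$.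

**Degrees.** $\mathsf{Glob}_{\mathsf{seq}}$ is the set of $\equiv$-classes of r.e. sequential theories, ordered by $\le$. $\mathsf{Loc}_{\mathsf{seq}}$ is the corresponding structure for local interpretability: $U\lhd_{\mathsf{loc}}V$ means that $V$ interprets every finite subtheory of $U$. Both are distributive lattices. Let $\pi$ send the global degree of $U$ to its local degree. For instance, if $U$ is itself finitely axiomatized, then $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ and $U\le V$ say the same thing. We use one letter for a theory and its degree.

The top degree $1$ is that of the inconsistent theory. For the bottom degree we need a fact about Buss's arithmetic $\mathsf S^1_2$.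

**Fact (A).** $\mathsf S^1_2$ is finitely axiomatizable, sequential, and interpretable in $\mathsf{AS}$ (Buss; Nelson; Hájek–Pudlák, *Metamathematics of First-Order Arithmetic*, Ch. V; Visser, "Pairs, sets and sequences in first-order theories", 2008).

Every sequential theory interprets $\mathsf{AS}$, hence $\mathsf S^1_2$. So $\mathsf S^1_2$ has degree $0$.

**Meets.** The meet $Z\wedge W$ is represented by the theory $Z\oplus W$: make the signatures disjoint except for identity, add a $0$-ary predicate $p$, and take the axioms $p\to\zeta$ for $\zeta\in Z$ and $\neg p\to\omega$ for $\omega\in W$. It is sequential, since membership can be defined by cases on $p$. It is below $Z$: translate $p$ as $\top$ and the predicates of $W$ as $\bot$. Symmetrically it is below $W$. If $Z$ and $W$ both interpret $X$, then $Z\oplus W$ interprets $X$ by cases on $p$. If the two interpretations have different dimensions, pad the shorter tuples with dummy coordinates, which all predicates and the interpreted identity ignore.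

The following lemma turns the lattice statement $Z\wedge W=0$ into the existence of one sentence.

**Lemma 1.** $Z\wedge W=0$ iff there is a sentence $D$ in the language of $\mathsf S^1_2$ such that $\mathsf S^1_2+D\ge Z$ and $\mathsf S^1_2+\neg D\ge W$.

**Proof.** $Z\wedge W=0$ means that $\mathsf S^1_2$ interprets $Z\oplus W$. If $\nu$ is such an interpretation, let $D:=p^\nu$. Over $\mathsf S^1_2+D$ the translated axioms $p\to\zeta$ give $\zeta^\nu$, so $\nu$, restricted to the language of $Z$, interprets $Z$; likewise $\mathsf S^1_2+\neg D\ge W$. Conversely, given $D$, pad the two interpretations to the same dimension, combine them by cases on $D$, and translate $p$ as $D$. ∎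

For example, $(\mathsf S^1_2+D)\wedge(\mathsf S^1_2+\neg D)=0$ for every sentence $D$.

**Pseudo-complements.** If among the degrees $z$ with $z\wedge w=0$ there is a largest one, it is called the *pseudo-complement* of $w$, written $w^*$. Equivalently, $k=w^*$ iff for all $z$: $z\wedge w=0\Leftrightarrow z\le k$. Two cases by hand: $1^*=0$, because $z\wedge1=z$; and $0^*=1$, because $z\wedge 0=0$ for all $z$. Both $0$ and $1$ contain finitely axiomatized theories. This is no accident.

**Lemma 2.** If $k=w^*$ for some $w$, then $k$ contains a finitely axiomatized theory.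

**Proof.** Let $K,W$ represent $k,w$. Since $k\wedge w=0$, Lemma 1 gives $D$ with $K':=\mathsf S^1_2+D\ge K$ and $\mathsf S^1_2+\neg D\ge W$. Apply Lemma 1 in the other direction, with the same $D$ and with $K'$ in the role of $Z$: trivially $\mathsf S^1_2+D\ge K'$, so $K'\wedge W=0$. As $k$ is the largest degree disjoint from $w$, we get $K'\le K$. Hence $K\equiv K'$, and $K'$ is finitely axiomatized by Fact (A). ∎

So for pseudo-complements the question is settled: each contains a finitely axiomatized theory, and being a pseudo-complement is expressible in terms of the order. What changes for a general degree? One might hope that every finitely axiomatized degree is a pseudo-complement. That is false (Theorem 10). What survives is that there are enough pseudo-complements below a finitely axiomatized degree to determine it.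

## 2. Suprema of pseudo-complements

Define, using only the order,

- $\mathsf{disj}(z,w):=\forall t\,\big((t\le z\wedge t\le w)\to\forall s\;t\le s\big)$, which says $z\wedge w=0$;
- $\mathsf{psc}(k):=\exists w\,\forall z\,\big(\mathsf{disj}(z,w)\leftrightarrow z\le k\big)$, which says that $k$ is a pseudo-complement;
- $\varphi(x):=\forall v\,\big(\forall k\,((\mathsf{psc}(k)\wedge k\le x)\to k\le v)\to x\le v\big)$, which says that $x$ is the supremum of the pseudo-complements below it.

Every pseudo-complement satisfies $\varphi$: take $k=x$.

For an r.e. sequential $U$, let $\mathsf{fin}(U)$ say that for all r.e. sequential $V$: $U\le V$ iff $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$. Let $\mathsf{Fin}(U)$ say that the degree of $U$ contains a finitely axiomatized theory. It is known that $\mathsf{fin}$ and $\mathsf{Fin}$ are equivalent, and we use this fact as given. One half is easy. If $U\equiv A$ with $A$ finitely axiomatized, an interpretation of $A$ in $U$ uses only a finite subtheory $U_0$ of $U$. If $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$, then $V\ge U_0\ge A\ge U$.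

**Theorem 3.**
(i) If $\mathsf{psc}(k)$, then $k$ contains a finitely axiomatized theory.
(ii) $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ iff for all $k$ with $\mathsf{psc}(k)$: $k\le U\Rightarrow k\le V$.
(iii) $\varphi(x)$ defines $\mathsf{fin}$ (equivalently $\mathsf{Fin}$) in $\mathsf{Glob}_{\mathsf{seq}}$.

So $\mathsf{fin}$ is definable in $\mathsf{Glob}_{\mathsf{seq}}$ alone, without parameters. Part (i) is Lemma 2. The rest comes down to the following separation statement, whose proof occupies Sections 3 to 6.

**Proposition 4.** Let $A$ be finitely axiomatized and sequential, let $V$ be r.e. and sequential, and let $A\not\le V$. Then there is $k$ with $\mathsf{psc}(k)$, $k\le A$ and $k\not\le V$.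

**Proof of Theorem 3 from Proposition 4.** For (ii), left to right, let $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$, $\mathsf{psc}(k)$ and $k\le U$. By (i), $k$ contains a finitely axiomatized $K$. An interpretation of $K$ in $U$ already works in a finite subtheory $U_0$ of $U$. Since $V\ge U_0$, we get $V\ge K$.

For (ii), right to left, suppose $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ fails. Then some finite subtheory of $U$ is not interpretable in $V$. Enlarge it, within $U$, to a finite subtheory $A$ that also proves the finitely many sentences witnessing the sequentiality of $U$. Then $A$ is finitely axiomatized and sequential, $A\le U$ and $A\not\le V$. Proposition 4 gives $k$ with $\mathsf{psc}(k)$, $k\le A\le U$ and $k\not\le V$. So the right-hand side of (ii) fails too.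

For (iii), $U\le V$ always implies $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$. So $\mathsf{fin}(U)$ says: for all $V$, if $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ then $U\le V$. Replace the hypothesis by its equivalent from (ii): the result is literally $\varphi(U)$. By the quoted fact this is also equivalent to $\mathsf{Fin}(U)$. ∎

## 3. Bounded arithmetic, cuts, and the facts we cite

To produce pseudo-complements we need to compute with degrees. The computations take place between the weak theory $\mathsf S^1_2$ and the stronger $\mathsf{EA}$.

**Language and sentences.** $\mathcal L_2$ is Buss's language of $\mathsf S^1_2$, with $0,S,+,\cdot,\lfloor x/2\rfloor,|x|,\#,\le$. Here $|x|$ is the binary length and $x\#y=2^{|x|\cdot|y|}$. $\Delta_0$ means: bounded $\mathcal L_2$-formula. A $\Pi_1$-sentence is $\forall y\,\theta(y)$ and a $\Sigma_1$-sentence is $\exists y\,\theta(y)$, with $\theta\in\Delta_0$. A block $\forall\vec y$ reduces to one quantifier via $\forall u\,\forall\vec y\le u$; a disjunction $\forall y\,\theta\vee\forall y\,\theta'$ is equivalent to $\forall u\,\forall y,y'\le u\,(\theta(y)\vee\theta'(y'))$;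 the negation of a $\Sigma_1$-sentence is equivalent to a $\Pi_1$-sentence. These equivalences hold in all models of $\mathsf S^1_2$. We call such sentences $\Pi_1$ and replace them by the literal form where needed.

**The theory $\mathsf{EA}$.** We have $y=2^x$ iff $|y|=x+1\wedge y=1\#\lfloor y/2\rfloor$, a $\Delta_0$-formula: the second conjunct says $y=2^{|y|-1}$ when $y\neq0$, and the first excludes $y=0$. Put $\mathsf{EA}:=\mathsf S^1_2+\forall x\exists y\,(y=2^x)$.

*$\mathsf{EA}$ proves $\Delta_0$-induction.* Let $\phi(x,\vec c)\in\Delta_0$ and fix a bound $a$. All $\mathcal L_2$-functions are monotone, so some monotone term $t(a,\vec c)\ge a$ bounds all values of quantified variables in $\phi(x,\vec c)$ for $x\le a$. Let $u=2^t$, so $|u|=t+1$. For $x\le a$, replace each quantifier $\exists y\le s$ in $\phi$ by $\exists y\le|u|\,(y\le s\wedge\cdots)$, and similarly for $\forall$. This gives an equivalent formula $\phi'$ with only sharply bounded quantifiers. $\mathsf S^1_2$ proves $\Sigma^b_1$-LIND, i.e. induction up to $|u|$. Apply it to $x\le a\to\phi'$: this is induction for $\phi$ up to $a$. So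 $\mathsf{EA}$ is $I\Delta_0+\exp$ up to definitional extension. It proves all true $\Sigma_1$-sentences, refutes all false $\Delta_0$-sentences, and is true in $\mathbb N$.

**Cuts.** For $T\supseteq\mathsf S^1_2$, a *$T$-cut* is a formula $I(x)$ that $T$ proves to contain $0$ and to be closed downwards and under all $\mathcal L_2$-functions. $\Delta_0$-formulas are absolute for cuts: $\chi^I(x)\leftrightarrow\chi(x)$ for $x\in I$. The axioms of $\mathsf S^1_2$ hold in a cut $I$. The basic axioms are open. For PIND of $\phi\in\Sigma^b_1$ up to $b\in I$, apply PIND to $\phi(x)\vee x>b$. The step holds: if $x>b$ there is nothing to do, and if $x\le b$, then $x\in I$ and $\lfloor x/2\rfloor\le b$, so $\phi(\lfloor x/2\rfloor)$, hence $\phi(x)$ by the step in $I$. So relativization to $I$ is an interpretation of $\mathsf S^1_2$. The same argument applies to any initial segment of a model of $\mathsf S^1_2$ that contains $0$ and is closed under the $\mathcal L_2$-functions.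

For example, let $L$ be the class of $y$ such that $2^y$ exists. It contains $0$ and is closed downwards, under successor and under addition. Closure under multiplication is not evident, but $\{x:\forall y\in L\;xy\in L\}$ has it: if $x,x'$ are in this class and $y\in L$, then $x'y\in L$, so $x(x'y)\in L$. This trick is the content of the next fact.

**Fact (F).** (Solovay; Hájek–Pudlák, Ch. V.) If $T\supseteq \mathsf S^1_2$ proves that a class $X$ contains $0$ and is closed downwards and under successor, then $X$ contains a $T$-cut. The same holds inside the numbers of an interpretation of $\mathsf S^1_2$ in a theory $T$, for $T$-definable classes $X$ of such numbers.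

*Proof.* Let $X'=\{x:\forall y\in X\;y+x\in X\}$, then $X''=\{x:\forall y\in X'\;yx\in X'\}$, and $X'''=\{x\in X'':\forall y\in X''\;y\#x\in X''\}$. All are closed downwards by monotonicity.

We have $0,1\in X'\subseteq X$, and $X'$ is closed under $+$ since $y+(x+x')=(y+x)+x'$. We have $0,1\in X''\subseteq X'$; $X''$ is closed under $+$ since $y(x+x')=yx+yx'$, and under $\cdot$ since $y(xx')=(yx)x'$.

As $y\#0=1$ and $y\#1=2^{|y|}\le 2y+1$, we have $0,1\in X'''$. For nonzero $x,x'\in X'''$ both $|x+x'|$ and $|xx'|$ are at most $|x|+|x'|$, so $y\#(x+x')$ and $y\#(xx')$ are at most $(y\#x)\cdot(y\#x')\in X''$. So $X'''$ is closed under $S,+,\cdot$. Finally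
$$y\#(x\#x')=2^{|y|(|x||x'|+1)}=2^{|y||x||x'|}\cdot2^{|y|}\le\big((y\#x)\#x'\big)\cdot(y\#1),$$
and both factors are in $X''$: first $y\#x\in X''$, then $(y\#x)\#x'\in X''$. Also $x\#x'\in X''$. So $X'''$ is closed under $\#$. ∎

**Fact (B).** Every finitely axiomatized sequential $A$ is mutually interpretable with $\mathsf S^1_2+C$ for some $\Pi_1$-sentence $C$, namely the restricted consistency statement $\mathsf{Con}_{\rho(A)}(A)$ (Pudlák, "Cuts, consistency statements and interpretations", JSL 1985; Visser, "The unprovability of small inconsistency", Arch. Math. Logic 1993; Visser, "Can we make the second incompleteness theorem coordinate free?", J. Logic Comput. 2011). For inconsistent $A$ take a refutable $C$.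

**Fact (C$_0$).** (Pudlák 1985.) If $T$ is sequential and $N_1,N_2$ are interpretations of $\mathsf S^1_2$ in $T$, then there are $T$-definable initial segments $J_i$ of $N_i$, containing $0$ and closed under $S,+,\cdot$, and a $T$-definable isomorphism $F:J_1\to J_2$ with respect to $0,S,+,\cdot,\le$.

**Fact (D).** (Wilkie–Paris, "On the scheme of induction for bounded arithmetic formulas", APAL 1987; also Visser, "An inside view of EXP", JSL 1992.) If $Q\in\Pi_1$ and $\mathsf S^1_2\vdash Q^J$ for an $\mathsf S^1_2$-cut $J$, then $\mathsf{EA}\vdash Q$.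

Here is how (D) follows from the standard fact that, for each $n$, $\mathsf{EA}\vdash\mathsf{Con}_n(\mathsf S^1_2)$, where $\mathsf{Con}_n$ says that there is no inconsistency proof using only formulas of quantifier-alternation complexity at most $n$. Let $Q=\forall x\,\chi(x)$, reason in $\mathsf{EA}$, and suppose $\neg\chi(a)$. Using binary numerals, one chains $O(|a|)$ instances of $J(x)\to J(2x)\wedge J(2x+1)$, starting from $J(0)$, to an $\mathsf S^1_2$-proof of $J(\underline a)$ of bounded complexity. By external induction on $\Delta_0$-formulas, using $x\le\underline b\to\bigvee_{c\le b}x=\underline c$ at the bounded quantifiers, $\neg\chi(a)$ implies that $\neg\chi(\underline a)$ has an $\mathsf S^1_2$-proof of bounded complexity; its size is available by $\exp$. Together with the fixed proofs of $Q^J$ and of $J(x)\to(\chi^J(x)\leftrightarrow\chi(x))$ this contradicts $\mathsf{Con}_n(\mathsf S^1_2)$ for some fixed $n$.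

**Fact (E).** Enumerate all $\Pi_1$-sentences effectively as $\rho_0,\rho_1,\dots$ There is a $\Delta_0$-formula $\tau(r,z)$ with $\mathsf{EA}\vdash\neg\rho_r\leftrightarrow\exists z\,\tau(\underline r,z)$ for every $r$ (truth definition for $\Delta_0$-formulas in $I\Delta_0+\exp$; Hájek–Pudlák, Ch. V). There is a $\Delta_0$-formula $\mathcal U(e,u,w)$ such that $W_e=\{u:\mathbb N\models\exists w\,\mathcal U(e,u,w)\}$ is a standard numbering of the r.e. sets. So the recursion theorem holds: for every r.e. $R\subseteq\mathbb N^2$ there is $e$ with $W_e=\{u:(e,u)\in R\}$.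

The last tool says that, for a $\Pi_1$-sentence, an arbitrary interpretation can be replaced by a cut.

**Fact (C).** Let $T\supseteq\mathsf S^1_2$ be in the language of $\mathsf S^1_2$, and let $\nu$ interpret $\mathsf S^1_2+Q$ in $T$, with $Q\in\Pi_1$. Then $T\vdash Q^J$ for some $T$-cut $J$.

**Proof.** $T$ is sequential. Apply (C$_0$) with $N_1$ the identity interpretation and $N_2=\nu$. By (F) choose definable initial segments $J_1'\subseteq J_1$ and $J_2'\subseteq J_2$ closed under all $\mathcal L_2$-functions, and let $E=\{x\in J_1':F(x)\in J_2'\}$. This is an initial segment containing $0$ and closed under $S,+,\cdot$. For $x,y\in E$ the numbers $|x|,\lfloor x/2\rfloor,x\#y$ lie in $J_1'$, so $F$ is defined there. We shrink $E$ until $F$ preserves the remaining functions.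

*Halving.* If $x=2y+i$ with $i\le1$, then $F(x)=2F(y)+F(i)$, and $F(i)$ is the $\nu$-number $i$. So $F$ preserves $\lfloor x/2\rfloor$ on $E$.

*Length.* Let $X_1$ be the class of $x\in E$ such that for all $y\le x$: $F(|y|)=|F(y)|$ and $F(1\#y)=1\#F(y)$. It contains $0$, because $|0|=0$ and $1\#0=1$. It is closed under $x\mapsto2x+1$: any $y\le 2x+1$ is $2y'+i$ with $y'\le x$ and $i\le1$, and for $y\neq0$ we have $|y|=|y'|+1$ and $1\#y=2\cdot(1\#y')$. The same equations hold for $F(y)=2F(y')+i\ne0$ in $\nu$, so the property passes from $y'$ to $y$. Since $X_1$ is closed downwards and $x+1\le2x+1$, it is closed under successor. By (F) it contains a $T$-cut $I_1$.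

*Smash.* Let $X_2$ be the class of $x\in I_1$ such that for all $y\le x$ and $z\in I_1$: $F(y\#z)=F(y)\#F(z)$. It contains $0$, since $0\#z=1$. It is closed under $x\mapsto2x+1$: for $y=2y'+i\neq0$ we have $y\#z=(y'\#z)\cdot(1\#z)$, the factor $y'\#z$ is covered by the assumption on $x$, the factor $1\#z$ by $z\in I_1\subseteq X_1$, and the same equation holds in $\nu$. As before, $X_2$ is closed downwards and under successor. By (F) let $J\subseteq X_2$ be a $T$-cut.

*Conclusion.* $F$ restricted to $J$ preserves all $\mathcal L_2$-functions, and $F[J]$ is an initial segment of the $\nu$-numbers closed under them. $Q$ is $\Pi_1$ and holds in $\nu$, and $\Delta_0$-formulas are absolute, so $Q$ holds in $F[J]$. As $F$ is an isomorphism, $Q$ holds in $J$. ∎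

## 4. Disjointness as provability of a disjunction in $\mathsf{EA}$

The first lemma moves an $\mathsf{EA}$-proof down to $\mathsf S^1_2$ at the price of a cut.

**Lemma 5.** Let $P,R\in\Pi_1$ and $\mathsf{EA}+P\vdash R$. Then $\mathsf S^1_2+P\vdash R^I$ for some $\mathsf S^1_2$-cut $I$. In particular $\mathsf S^1_2+P\ge\mathsf S^1_2+R$.

**Proof.** Let $R=\forall x\,\chi(x)$ and let $2^x_k$ be the $k$-fold iterated exponential, with $2^x_0=x$.

**Step 1: finitely many exponentials suffice.** Suppose $\mathsf S^1_2+P+\neg\chi(a)+\{2^a_k\text{ exists}:k\in\omega\}$, with $a$ a new constant, has a model $M$. Let $N=\{b\in M:b\le2^a_k\text{ for some }k\in\omega\}$. We check that $N$ is closed under the $\mathcal L_2$-functions and exponentiation. Let $b,c\le m=2^a_k$, where we may take $k\ge1$, so $m=2^n$ with $n=2_{k-1}^a$. If $b\le m$, then $2^b\le2^m=2^a_{k+1}$ exists. For $n\geq 1$ we have $n=|2^{n-1}|\le2^{n-1}$, so $2n\le 2^n=m$ (also true for $n=0$), and $m^2=2^{2n}\le2^m$. Likewise $2m\le2^m$. Hence $b+1$, $b+c$ and $bc$ are at most $2^m=2_{k+1}^a$. Finally $b\#c\le m\#m=2^{|m|^2}\le2^{m^2}\le2^{2^m}=2^a_{k+2}$.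

So $N$ is an initial segment of $M$ that satisfies $\mathsf S^1_2$ and is closed under exponentiation, i.e. $N\models\mathsf{EA}$. By absoluteness $N\models P+\neg\chi(a)$. This contradicts $\mathsf{EA}+P\vdash R$. By compactness, since $2^a_k$ exists only if $2^a_j$ exists for all $j\le k$, there is $k$ with
$$\mathsf S^1_2+P\vdash\forall a\,(2^a_k\text{ exists}\to\chi(a)).$$

**Step 2: a cut on which $2^x_k$ exists.** We find $\mathsf S^1_2$-cuts $I_k$ with $\mathsf S^1_2\vdash\forall x\in I_k\,(2^x_k\text{ exists})$. Let $I_0$ be everything. Given $I_k$, the class $\{x:\exists y\in I_k\;y=2^x\}$ contains $0$ and is closed downwards and under successor, as $2^{x+1}=2\cdot2^x$. By (F) it contains an $\mathsf S^1_2$-cut $I_{k+1}$. For $x\in I_{k+1}$ we have $2^x\in I_k$, so $2^x_{k+1}=2_k^{2^x}$ exists.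

With $I=I_k$ the two steps give $\mathsf S^1_2+P\vdash\chi(a)$ for all $a\in I$, that is, $\mathsf S^1_2+P\vdash R^I$ by absoluteness. Relativization to $I$ interprets $\mathsf S^1_2+R$ in $\mathsf S^1_2+P$. ∎

**Lemma 6.** For $P,Q\in\Pi_1$: $(\mathsf S^1_2+P)\wedge(\mathsf S^1_2+Q)=0$ iff $\mathsf{EA}\vdash P\vee Q$.

**Proof.** Suppose $\mathsf{EA}\vdash P\vee Q$. By Lemma 5, with a trivial premise, $(P\vee Q)^I$ is provable in $\mathsf S^1_2$ for some $\mathsf S^1_2$-cut $I$. Since $I$ satisfies $\mathsf S^1_2$, passing between the disjunction and its literal $\Pi_1$-form is harmless, and $\mathsf S^1_2\vdash P^I\vee Q^I$. Let $D:=P^I$. Relativization to $I$ interprets $\mathsf S^1_2+P$ in $\mathsf S^1_2+D$ and $\mathsf S^1_2+Q$ in $\mathsf S^1_2+\neg D$. By Lemma 1 the meet is $0$.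

Conversely, let the meet be $0$ and take $D$ from Lemma 1. By (C) there are an $(\mathsf S^1_2+D)$-cut $I$ with $\mathsf S^1_2+D\vdash P^I$ and an $(\mathsf S^1_2+\neg D)$-cut $J$ with $\mathsf S^1_2+\neg D\vdash Q^J$. Then
$$J^*(x):=(D\wedge I(x))\vee(\neg D\wedge J(x))$$
is an $\mathsf S^1_2$-cut and $\mathsf S^1_2\vdash(P\vee Q)^{J^*}$. By (D), $\mathsf{EA}\vdash P\vee Q$. ∎

For example, with $P=Q$: $\mathsf S^1_2+P$ has degree $0$ iff $\mathsf{EA}\vdash P$.

We can now say what it takes to be a pseudo-complement in arithmetical terms.

**Lemma 7.** Let $P_1\in\Pi_1$ and let $S$ be a $\Sigma_1$-sentence such that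

- (a) $\mathsf{EA}\vdash S\to P_1$, and
- (b) for every $R\in\Pi_1$, if $\mathsf{EA}\vdash S\to R$, then $\mathsf{EA}\vdash P_1\to R$.

Then $K:=\mathsf S^1_2+P_1$ is the pseudo-complement of $W:=\mathsf S^1_2+\neg S$.

**Proof.** By (a), $\mathsf{EA}\vdash P_1\vee\neg S$, so $K\wedge W=0$ by Lemma 6. Hence $Z\le K$ implies $Z\wedge W=0$.

Conversely let $Z\wedge W=0$. We must show $Z\le K$. By Lemma 1 there is $D$ with $H:=\mathsf S^1_2+D\ge Z$ and $\mathsf S^1_2+\neg D\ge W$. By Lemma 1 with the same $D$, also $H\wedge W=0$. Now $H$ is finitely axiomatized and sequential, so by (B) $H\equiv\mathsf S^1_2+C$ for some $C\in\Pi_1$. By Lemma 6, $\mathsf{EA}\vdash C\vee\neg S$, that is, $\mathsf{EA}\vdash S\to C$. By (b), $\mathsf{EA}\vdash P_1\to C$. By Lemma 5, $K\ge\mathsf S^1_2+C\equiv H\ge Z$. ∎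

So we are looking for a $\Sigma_1$-sentence and a $\Pi_1$-sentence, the first implying the second, that have the same $\Pi_1$-consequences over $\mathsf{EA}$.

## 5. A pseudo-complement below $A$, and why it must know about $V$

By (B) we may write $A\equiv\mathsf S^1_2+P$ with $P=\forall y\,\theta(y)$ in $\Pi_1$. The direct plan is to find a $\Sigma_1$-sentence $S$ satisfying (a) and (b) of Lemma 7 for $P_1:=P$; then $A$ itself would be a pseudo-complement. Condition (b) suggests a self-referential $S$: "some $\Pi_1$-sentence $R$ with $\mathsf{EA}\vdash S\to R$ is false". If $S$ proves $R$, then, over $\mathsf{EA}$, falsity of $R$ makes $S$ true, and hence $R$ true. But nothing forces this $S$ to imply $P$, and $S\wedge P$ is no longer $\Sigma_1$. What can be said in $\Sigma_1$-form is that a witness for $S$ appears before any counterexample to $P$. This costs a weakening of $P$, and the next lemma says exactly how much.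

**Lemma 8.** Let $P=\forall y\,\theta(y)$ with $\theta\in\Delta_0$, and let $\mathsf{ev}(x)$ be any $\Delta_0$-formula. Put
$$S:=\exists x\,\big(\mathsf{ev}(x)\wedge\forall y\le x\;\theta(y)\big),\qquad P_1:=\forall y\,\big(\theta(y)\vee\exists x<y\;\mathsf{ev}(x)\big).$$
Then $\mathsf{EA}\vdash P_1\leftrightarrow(P\vee S)$.

**Proof.** Work in $\mathsf{EA}$. Clearly $P\to P_1$. If $S$ holds via $x$ and $\neg\theta(y)$, then $y>x$, so $\exists x<y\;\mathsf{ev}(x)$; thus $P_1$ holds. Now assume $P_1$ and $\neg P$. By $\Delta_0$-induction there is a least $y_0$ with $\neg\theta(y_0)$. By $P_1$ there is $x<y_0$ with $\mathsf{ev}(x)$. Since $\theta(y)$ for all $y\le x$, $S$ holds. ∎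

**A first version.** For $e\in\mathbb N$ let $\mathsf{ev}^0_e(x):=\exists p,z\le x\;\exists r,w\le p\;[\mathcal U(\underline e,2r,w)\wedge\tau(r,z)]$, let $S^0_e,P^0_e$ be the sentences of Lemma 8 for this formula, and use the recursion theorem to fix $e$ with $2r\in W_e\Leftrightarrow\mathsf{EA}\vdash S^0_e\to\rho_r$. An event $x$ thus bounds a number $z$ showing that some $\rho_r$ with $2r\in W_e$ is false. Drop the index $e$. Condition (a) of Lemma 7 holds for $S^0,P^0$ by Lemma 8. For (b), let $\mathsf{EA}\vdash S^0\to\rho_r$. Then $\mathcal U(e,2r,w)$ is true for some $w$, hence provable in $\mathsf{EA}$; put $p=\max(r,w)$. In $\mathsf{EA}+P+\neg\rho_r$ take $z$ with $\tau(r,z)$ and $x=\max(p,z)$. Then $\mathsf{ev}^0(x)$, and $\theta(y)$ for all $y\le x$ by $P$; so $S^0$, hence $\rho_r$, a contradiction. Therefore $\mathsf{EA}+P\vdash\rho_r$, and since $P^0$ is equivalent to $P\vee S^0$, also $\mathsf{EA}+P^0\vdash\rho_r$.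

So $K^0:=\mathsf S^1_2+P^0$ is a pseudo-complement, and $K^0\le A$ by Lemma 5. But Proposition 4 also wants $K^0\not\le V$, and here the construction stops. It produces one $K^0$ from $A$, without looking at $V$. If $A$ is not a pseudo-complement (such $A$ exist by Theorem 10), then $K^0\not\equiv A$, so $A\not\le K^0$, and $V:=K^0$ is a theory with $A\not\le V$ that $K^0$ does not separate from $A$. The theory $V$ has to enter the definition of the events.

The remedy is a second self-referential clause. Let the number $1$ enter $W_e$ exactly if $V$ interprets $\mathsf S^1_2+P_e$, and allow no events with $p$ beyond the stage at which this is discovered. If $V$ does interpret $\mathsf S^1_2+P_e$, then only finitely many sentences $\rho_r$ can ever cause an event, and $S$ proves all of them. So $S$ refutes itself, $P_e$ collapses to $P$, and $V$ interprets $A$, which it does not. If $V$ does not interpret $\mathsf S^1_2+P_e$, the new clause is always true at standard $p$ and does no harm to the argument for (b).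

## 6. Proof of the separation proposition

**Proof of Proposition 4.** **Setting up the two fixed points.** By (B) fix $P=\forall y\,\theta(y)$ in $\Pi_1$ with $A\equiv\mathsf S^1_2+P$. For $e\in\mathbb N$ let
$$\mathsf{ev}_e(x):=\exists p,z\le x\;\exists r,w\le p\;\big[\mathcal U(\underline e,2r,w)\wedge\tau(r,z)\wedge\forall q\le p\;\neg\,\mathcal U(\underline e,1,q)\big],$$
$$S_e:=\exists x\,\big(\mathsf{ev}_e(x)\wedge\forall y\le x\;\theta(y)\big),\qquad P_e:=\forall y\,\big(\theta(y)\vee\exists x<y\;\mathsf{ev}_e(x)\big).$$
The formula $\mathsf{ev}_e$ is $\Delta_0$, $S_e$ is $\Sigma_1$ and $P_e$ is $\Pi_1$. The set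
$$\{(e,2r):\mathsf{EA}\vdash S_e\to\rho_r\}\cup\{(e,1):V\text{ interprets }\mathsf S^1_2+P_e\}$$
is r.e.: for the second part, $\mathsf S^1_2+P_e$ is finitely axiomatized and $V$ is r.e., so one searches through all translations and $V$-proofs. By the recursion theorem fix $e$ with
$$2r\in W_e\iff\mathsf{EA}\vdash S_e\to\rho_r,\qquad\qquad1\in W_e\iff V\ge\mathsf S^1_2+P_e.\tag{1}$$
From now on write $\mathsf{ev},S,P_1$ for $\mathsf{ev}_e,S_e,P_e$. By Lemma 8,
$$\mathsf{EA}\vdash P_1\leftrightarrow(P\vee S).\tag{2}$$

**Step 1: $V\not\ge\mathsf S^1_2+P_1$.** This is the step in which the clause about $V$ does its work. Suppose $V\ge\mathsf S^1_2+P_1$. By (1), $\mathcal U(e,1,q_0)$ is true for some $q_0\in\mathbb N$, hence provable in $\mathsf{EA}$. Reason in $\mathsf{EA}$: if $\mathsf{ev}(x)$, then its $p$ satisfies $\forall q\le p\,\neg\,\mathcal U(\underline e,1,q)$, so $p<\underline{q_0}$, and hence $r,w<\underline{q_0}$. So $r$ and $w$ are among finitely many standard numbers. Let $F$ be the finite set of $r<q_0$ such that $\mathcal U(e,2r,w)$ is true for some $w<q_0$. $\mathsf{EA}$ refutes the false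 instances $\mathcal U(\underline e,2\underline r,\underline w)$, so
$$\mathsf{EA}\vdash S\to\bigvee_{r\in F}\exists z\,\tau(\underline r,z),\qquad\text{that is,}\qquad\mathsf{EA}\vdash S\to\bigvee_{r\in F}\neg\rho_r .$$
But for $r\in F$ we have $2r\in W_e$, so $\mathsf{EA}\vdash S\to\rho_r$ by (1). Hence $\mathsf{EA}\vdash\neg S$ (if $F$ is empty this is immediate). By (2), $\mathsf{EA}\vdash P_1\to P$. By Lemma 5, $V\ge\mathsf S^1_2+P_1\ge\mathsf S^1_2+P\equiv A$, contradicting $A\not\le V$.

**Step 2: $S$ and $P_1$ have the same $\Pi_1$-consequences.** We show condition (b) of Lemma 7. Let $R=\rho_r\in\Pi_1$ with $\mathsf{EA}\vdash S\to\rho_r$. By (1), $2r\in W_e$, so $\mathcal U(e,2r,w)$ is true for some $w\in\mathbb N$. Put $p:=\max(r,w)$. By Step 1 and (1), $1\notin W_e$, so $\forall q\le p\;\neg\,\mathcal U(e,1,q)$ is a true $\Delta_0$-sentence. Both are provable in $\mathsf{EA}$. Work in $\mathsf{EA}+P$ and suppose $\neg\rho_r$. By (E) take $z$ with $\tau(\underline r,z)$, and put $x:=\max(p,z)$. Then $p,z\le x$ and $r,w\le p$, so $\mathsf{ev}(x)$ holds. By $P$, $\theta(y)$ for all $y\le x$. So $S$,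 and hence $\rho_r$, a contradiction. Thus $\mathsf{EA}+P\vdash\rho_r$. Together with $\mathsf{EA}+S\vdash\rho_r$ and (2) this gives $\mathsf{EA}+P_1\vdash\rho_r$.

**Step 3: collecting.** Let $K:=\mathsf S^1_2+P_1$ and let $k$ be its degree. Condition (a) of Lemma 7 follows from (2) and condition (b) is Step 2, so $K$ is the pseudo-complement of $\mathsf S^1_2+\neg S$, and $\mathsf{psc}(k)$ holds. By (2), $\mathsf{EA}+P\vdash P_1$, so $A\equiv\mathsf S^1_2+P\ge K$ by Lemma 5. Finally $K\not\le V$ by Step 1. ∎

With this, Theorem 3 is proved.

## 7. The local order inside the global one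

**Corollary 9.**
(a) The relation $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$ is parameter-free definable in $\mathsf{Glob}_{\mathsf{seq}}$. Hence $\mathsf{Loc}_{\mathsf{seq}}$ is a definable quotient of $\mathsf{Glob}_{\mathsf{seq}}$ with $\pi$ as quotient map, and every relation on $\mathsf{Glob}_{\mathsf{seq}}$ that is first-order definable in $(\mathsf{Glob}_{\mathsf{seq}},\mathsf{Loc}_{\mathsf{seq}},\pi)$ is definable in $\mathsf{Glob}_{\mathsf{seq}}$.
(b) A global degree is finitely axiomatizable iff it is the supremum in $\mathsf{Glob}_{\mathsf{seq}}$ of the pseudo-complements below it.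
(c) Every local degree is the supremum in $\mathsf{Loc}_{\mathsf{seq}}$ of the images of pseudo-complements below it.

**Proof.** (a) The right-hand side of Theorem 3(ii) is a formula in the order. For the last claim, replace each quantifier over $\mathsf{Loc}_{\mathsf{seq}}$ by one over $\mathsf{Glob}_{\mathsf{seq}}$, using that $\pi$ is onto, and interpret the order and the identity of local degrees by the defined relation. (b) restates Theorem 3(iii). (c) If $\mathsf{psc}(k)$, then $k$ is finitely axiomatizable, so $\pi(k)\lhd_{\mathsf{loc}}\pi(X)$ iff $k\le X$. Let $\pi(V)$ be above all $\pi(k)\lhd_{\mathsf{loc}}\pi(U)$ with $\mathsf{psc}(k)$. Then $k\le U$ implies $k\le V$ for all such $k$, and Theorem 3(ii) gives $\pi(U)\lhd_{\mathsf{loc}}\pi(V)$. ∎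

## 8. A finitely axiomatized degree that finite combinations of pseudo-complements miss

The infinite suprema in Corollary 9(b) cannot be avoided.

**Theorem 10.** The sublattice of $\mathsf{Glob}_{\mathsf{seq}}$ generated by the pseudo-complements is a *proper* subset of $\mathsf{Fin}$. In particular $\mathsf{psc}$ itself does not define $\mathsf{fin}$.

**Proof.** **Step 1: containment in $\mathsf{Fin}$.** Pseudo-complements are in $\mathsf{Fin}$ by Lemma 2. If $A,B$ are finitely axiomatized, so is $A\oplus B$. For the join, let the sequential theory $X$ represent $A\vee B$. Some finite sequential subtheory $X_0$ of $X$ interprets both $A$ and $B$. So $X_0\ge X$, and $X_0\equiv X$.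

**Step 2: a lattice property shared by everything generated.** Call $d$ *dense* if $d\wedge z=0$ implies $z=0$. Dense elements are closed upwards: if $d\le d'$ and $d'\wedge z=0$, then $d\wedge z=0$. They are closed under meets: if $d_1\wedge d_2\wedge z=0$, then $d_2\wedge z=0$, so $z=0$. For example, $1$ is dense. Let $\mathcal N$ be the set of $a$ for which there is $c$ with $a\wedge c=0$ and $a\vee c$ dense.

Pseudo-complements are in $\mathcal N$: for $k=w^*$ take $c=w$. If $(k\vee w)\wedge z=0$, then $w\wedge z=0$, so $z\le k$, and $z=k\wedge z=0$.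

$\mathcal N$ is a sublattice. Let $c_i$ witness $a_i\in\mathcal N$ for $i=1,2$. For $a_1\wedge a_2$ take $c_1\vee c_2$: by distributivity $(a_1\wedge a_2)\wedge(c_1\vee c_2)=0$, and
$$(a_1\wedge a_2)\vee c_1\vee c_2=(a_1\vee c_1\vee c_2)\wedge(a_2\vee c_1\vee c_2)\ge(a_1\vee c_1)\wedge(a_2\vee c_2),$$
which is dense. For $a_1\vee a_2$ take $c_1\wedge c_2$: again the meet is $0$ by distributivity, and
$$(a_1\vee a_2)\vee(c_1\wedge c_2)=(a_1\vee a_2\vee c_1)\wedge(a_1\vee a_2\vee c_2)\ge(a_1\vee c_1)\wedge(a_2\vee c_2).$$
So it suffices to find a finitely axiomatized $a\notin\mathcal N$.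

**Step 3: mutually exclusive $\Sigma_1$-sentences, none refutable.** Let $\omega_i(e,x)$ be the $\Delta_0$-formula "$x=\langle e,w\rangle$ for some $w$ with $\mathcal U(\underline i,e,w)$, and no $\langle e',w'\rangle<x$ has $\mathcal U(\underline i,e',w')$". By the recursion theorem fix $i$ with
$$W_i=\{e:\mathsf{EA}\vdash\neg\exists x\,\omega_i(\underline e,x)\},$$
and put $G_e:=\exists x\,\omega_i(\underline e,x)$. Then $\mathsf{EA}\nvdash\neg G_e$ for all $e$. Otherwise $W_i\neq\emptyset$; let $\langle e,w\rangle$ be the least pair with $\mathcal U(i,e,w)$. For this $e$ the $\Sigma_1$-sentence $G_e$ is true, hence provable in $\mathsf{EA}$, while $e\in W_i$ gives $\mathsf{EA}\vdash\neg G_e$, which is impossible. Moreover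
$$\mathsf{EA}\vdash\forall e,e'\,\big(\exists x\,\omega_i(e,x)\wedge\exists x\,\omega_i(e',x)\to e=e'\big),\tag{3}$$
because two witnesses $x,x'$ cannot satisfy $x<x'$ or $x'<x$, so $x=x'$ and $e=e'$.

**Step 4: a sentence that imitates every $\neg\rho_e$ under $G_e$.** Let $T:=\exists e\,\exists x\,\exists z\,(\omega_i(e,x)\wedge\tau(e,z))$, a $\Sigma_1$-sentence. For every $e$,
$$\mathsf{EA}\vdash G_e\to(T\leftrightarrow\neg\rho_e).\tag{4}$$
Indeed, under $G_e$ any $e'$ witnessing $T$ equals $\underline e$ by (3), so $T$ is equivalent to $\exists z\,\tau(\underline e,z)$, which is $\neg\rho_e$ by (E).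

**Step 5: $a:=\mathsf S^1_2+\neg T$ is not in $\mathcal N$.** Suppose $a\wedge c=0$. By Lemma 1 there is $D$ with $\mathsf S^1_2+D\ge a$ and $c':=\mathsf S^1_2+\neg D\ge c$, and by Lemma 1 again $a\wedge c'=0$. By (B), $c'\equiv\mathsf S^1_2+\rho_e$ for some $e$. By Lemma 6, $\mathsf{EA}\vdash\neg T\vee\rho_e$. Under $G_e$ the two disjuncts are equivalent by (4), so $\mathsf{EA}\vdash G_e\to(\neg T\wedge\rho_e)$. Let $z:=\mathsf S^1_2+\neg G_e$. Since $\mathsf{EA}\vdash\neg G_e\vee\neg T$ and $\mathsf{EA}\vdash\neg G_e\vee\rho_e$, Lemma 6 gives $z\wedge a=0$ and $z\wedge c'=0$, hence $z\wedge c=0$. By distributivity $z\wedge(a\vee c)=0$. Since $\mathsf{EA}\nvdash\neg G_e$, Lemma 6 with both sentences equal to $\neg G_e$ gives $z\neq0$. So $a\vee c$ is not dense. As $c$ was arbitrary, $a\notin\mathcal N$. ∎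

## 9. Other conventions on theories and interpretations

Theorem 3 holds with the same $\varphi$ under two variants of the conventions, where the quoted equivalence of $\mathsf{fin}$ and $\mathsf{Fin}$ is read in the convention at hand. The proof of Theorem 3 uses meets but no joins, so we only have to look at the places where inconsistent theories or parameter-freeness entered.

**Only consistent theories.** Lemma 1 keeps its proof; the auxiliary theories $\mathsf S^1_2+D$ and $\mathsf S^1_2+\neg D$ in it may be inconsistent. In Lemma 2 we need that $K'=\mathsf S^1_2+D$ is consistent. If it were not, then $\mathsf S^1_2\vdash\neg D$, so $w=0$, and $k=0^*$ would be the greatest degree. But no greatest consistent degree exists, since a consistent r.e. sequential $V$ does not interpret the consistent theory $\mathsf S^1_2+\mathsf{Con}(V)$. In the proof of (ii), $A$ is consistent as a subtheory of $U$. In Proposition 4, $K\le A$ is then consistent. Also $\mathsf S^1_2+\neg S$ is consistent, because $S$ is false in $\mathbb N$: a true $S$ would be provable in $\mathsf{EA}$, and its witness would give $r$ with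 $2r\in W_e$ and $\rho_r$ false; but $2r\in W_e$ means $\mathsf{EA}\vdash S\to\rho_r$, so $\mathsf{EA}\vdash\rho_r$ and $\rho_r$ would be true. The verification of the pseudo-complement property in Lemma 7 is unchanged; the auxiliary $H$ may be any theory.

**Interpretations with parameters.** Let $\alpha$ be the parameter domain of the interpretation in question. In Lemma 1, given $\nu$ with parameters, take $D:=\exists\vec a\,(\alpha(\vec a)\wedge p^{\nu,\vec a})$. Over $\mathsf S^1_2+D$ use the parameter domain $\alpha\wedge p^\nu$, which is nonempty by $D$; this interprets $Z$. Over $\mathsf S^1_2+\neg D$ use $\alpha$: all its parameters satisfy $\neg p^{\nu,\vec a}$, so $W$ is interpreted. The converse direction is as before. In (C) the argument, carried out for a parameter $\vec a$ in $\alpha$, gives cuts $J_{\vec a}$ with $Q^{J_{\vec a}}$. Put $J(x):=\forall\vec a\,(\alpha(\vec a)\to J_{\vec a}(x))$. An intersection of cuts is a cut, $J\subseteq J_{\vec a}$ for each $\vec a$ in the nonempty domain $\alpha$, and as $Q\in\Pi_1$, $Q^{J_{\vec a}}$ implies $Q^J$.
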